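\title{Uniformly most reliable graphs need not exist when the average degree is an integer}

\begin{abstract}
Let the edges of a graph fail independently with probability $p$. A graph is uniformly most reliable if, for every $p$, no graph with the same numbers of vertices and edges is more likely to stay connected. We show that such a graph need not exist even when the average degree $k=2e/n$ is an integer, so that regular graphs are available. An explicit case is $n=1200$, $k=481$, $e=288600$; it belongs to an explicit infinite family, and for every large $n$ there are linearly many such $k$. For $k$ slightly above $2n/5$, optimality near $p=0$ forces a graph to be bipartite or nearly so, while near $p=1$ every such graph loses to a blow-up of the pentagon with a few extra edges, which has more spanning trees. The comparison rests on the inequality $25/16>2e^{-1/4}$.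
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are simple and undirected, and an \emph{$(n,e)$-graph} is a graph with $n$ vertices and $e$ edges. Suppose that vertices never fail and that each edge fails independently with the same probability $p\in[0,1]$. The \emph{all-terminal reliability} $R(G,p)$ is the probability that the spanning subgraph formed by the surviving edges is connected. An $(n,e)$-graph $G$ is a \emph{uniformly most reliable graph} (UMRG) if $R(G,p)\ge R(H,p)$ for every $p\in[0,1]$ and every $(n,e)$-graph $H$. For each single $p$ some graph is best, since there are finitely many; a UMRG is one design that is best whatever the quality of the links.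

As quoted in \cite{RC}, Kelmans (1981) gave an infinite family of pairs $(n,e)$ for which no UMRG exists. For all those pairs $2e/n$ is not an integer, so no $(n,e)$-graph is regular. This leads to the following question, taken from Rosenstock and Canale \cite{RC}.

\medskip
\noindent\textbf{Question.} \emph{Let $n\ge1$, $0\le k\le n-1$ and $e$ be integers with $kn=2e$, so that $k$-regular $(n,e)$-graphs exist. Is there always a UMRG among the $(n,e)$-graphs?}
\medskip

The simplest cases suggest a positive answer. If $k\le1$ and $n\ge3$, then $e<n-1$, all reliabilities vanish, and every graph is a UMRG. If $k=n-1$ there is only one graph. If $k=2$, a connected $(n,n)$-graph has exactly one cycle, of some length $\ell$, and it stays connected exactly when no edge fails or a single cycle edge fails. So its reliability is $(1-p)^n+\ell p(1-p)^{n-1}$, and the cycle $C_n$ is a UMRG. One may also hope that when the edges can be spread evenly over the vertices, no compromise between different values of $p$ is needed. The answer is nevertheless negative.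

\begin{theorem}\label{thm:explicit}
Let $b$ be even and $1\le j\le b/240$. Put $n=5b$, $k=2b+j$, $e=nk/2$. Then there is no UMRG among the $(n,e)$-graphs.
\end{theorem}

The choice $b=240$, $j=1$ gives $(n,k,e)=(1200,481,288600)$. The phenomenon is not tied to special values of $n$.

\begin{theorem}\label{thm:general}
Let $c=1/40000$.
\begin{enumerate}
\item[(a)] There is $n_0$ such that for every even $n\ge n_0$ and every integer $k$ with $\frac25n<k\le(\frac25+c)n$, there is no UMRG among the $(n,nk/2)$-graphs.
\item[(b)] For every $\eta\in(0,c)$ there is $n_1(\eta)$ such that for every odd $n\ge n_1(\eta)$ and every even $k$ with $(\frac25+\eta)n\le k\le(\frac25+c)n$, there is no UMRG among the $(n,nk/2)$-graphs.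
\end{enumerate}
In particular, for every sufficiently large $n$ there are at least $n/200000$ values of $k$ with $nk$ even for which no UMRG exists.
\end{theorem}

We do not claim that $n=1200$ is the smallest counterexample or that the constant $c$ is optimal.

The proof plays the two ends of the interval $[0,1]$ against each other (Section~\ref{sec:ends}). Near $p=1$ a UMRG must have the most spanning trees; Section~\ref{sec:trees} expresses their number through eigenvalues and shows the main idea on ten vertices. Near $p=0$ a UMRG must be $k$-regular with few triangles (Section~\ref{sec:cuts}), and for $k>2n/5$ this makes it bipartite when $n$ is even. Section~\ref{sec:explicit} proves Theorem~\ref{thm:explicit} by an exact eigenvalue computation. Theorem~\ref{thm:general} needs a competitor for every $n$ (Section~\ref{sec:unequal}) and, for odd $n$, a substitute for bipartiteness (Section~\ref{sec:odd}).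

Throughout, $\log$ is the natural logarithm, $\tau(G)$ is the number of spanning trees, $t(G)$ is the number of triangles, and $A(G)$ is the adjacency matrix of $G$.

\section{The two ends of the interval}\label{sec:ends}

For an $(n,e)$-graph $G$ let $N_i(G)$ be the number of $i$-element sets $F\subseteq E(G)$ such that $G-F$ is disconnected. The set of failed edges equals a given $i$-set with probability $p^i(1-p)^{e-i}$, so
\[
1-R(G,p)=\sum_{i=0}^{e}N_i(G)\,p^i(1-p)^{e-i}.
\]

\begin{lemma}\label{lem:ends}
Let $G$ be a UMRG among the $(n,e)$-graphs and let $H$ be any $(n,e)$-graph.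
\begin{enumerate}
\item[(a)] If $i_0$ is the least index with $N_{i_0}(G)\ne N_{i_0}(H)$, then $N_{i_0}(G)<N_{i_0}(H)$.
\item[(b)] $\tau(G)\ge\tau(H)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $0\le R(G,p)-R(H,p)=\sum_{i\ge i_0}\bigl(N_i(H)-N_i(G)\bigr)p^i(1-p)^{e-i}$. Divide by $p^{i_0}$ and let $p\to0$ to get $N_{i_0}(H)-N_{i_0}(G)\ge0$.

(b) A connected spanning subgraph has at least $n-1$ edges, and exactly $n-1$ if and only if it is a spanning tree. Hence $R(G,p)/(1-p)^{n-1}\to\tau(G)$ as $p\to1$, and likewise for $H$.
\end{proof}

So a UMRG minimizes the sequence $(N_0,N_1,\dots)$ lexicographically and also maximizes $\tau$. We shall show that no graph does both.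

\section{Spanning trees, eigenvalues, and the case of ten vertices}\label{sec:trees}

\subsection*{A normalized count of spanning trees}
We use the following bound several times: every eigenvalue of a real symmetric matrix $M$ has absolute value at most the largest absolute row sum of $M$ (look at the largest coordinate of an eigenvector). The same number therefore bounds the operator norm $\|M\|$.

Let $G$ be $k$-regular on $n$ vertices, $k\ge1$, with adjacency eigenvalues $\lambda_1\ge\dots\ge\lambda_n$, and put $x_i=\lambda_i/k$. The all-ones vector gives $x_1=1$, and the row-sum bound gives $|x_i|\le1$. The trace of $A(G)^r$ counts closed walks of length $r$, which number $0$, $nk$ and $6t(G)$ for $r=1,2,3$. Thus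
\begin{equation}\label{eq:moments}
\sum_{i=1}^n x_i=0,\qquad \sum_{i=1}^n x_i^2=\frac nk,\qquad \sum_{i=1}^n x_i^3=\frac{6t(G)}{k^3}.
\end{equation}
The matrix-tree theorem says that $n\tau(G)$ is the product of the eigenvalues of the Laplacian matrix, with one eigenvalue $0$ left out. Here the Laplacian is $kI-A(G)$, so $n\tau(G)=\prod_{i\ge2}(k-\lambda_i)$. We put
\[
\Lambda(G)=\log\frac{n\,\tau(G)}{k^{n-1}}=\sum_{i=2}^n\log(1-x_i),
\]
with $\Lambda(G)=-\infty$ if $G$ is disconnected. For fixed $n$ and $k$, comparing $\tau$ is the same as comparing $\Lambda$.

\subsection*{Filled blow-ups of the pentagon}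
A $d$-regular graph on $N$ vertices exists whenever $0\le d<N$ and $Nd$ is even: on $\mathbb Z_N$ join $x$ to $x\pm1,\dots,x\pm\lfloor d/2\rfloor$, and also to $x+N/2$ if $d$ is odd (then $N$ is even). Let $F$ be a $j$-regular graph on $b$ vertices. The graph $H(F)$ is obtained by placing a copy of $F$ at each vertex of $C_5$ and joining two copies completely when they sit at adjacent vertices. It has $n=5b$ vertices and is regular of degree $k=2b+j$. For $j=0$ it is the plain blow-up of $C_5$, which is triangle-free and, containing a $5$-cycle, not bipartite.

\begin{lemma}\label{lem:formula}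
If $F$ has eigenvalues $j=\mu_1,\mu_2,\dots,\mu_b$, then, with $n=5b$ and $k=2b+j$,
\[
n\,\tau(H(F))=25\,b^4\Bigl[\prod_{i=2}^b(k-\mu_i)\Bigr]^5 .
\]
\end{lemma}

\begin{proof}
Let $J$ be the $b\times b$ all-ones matrix. Then $A(H(F))=A(C_5)\otimes J+I_5\otimes A(F)$. Since $F$ is regular, $A(F)$ has an orthogonal basis of eigenvectors $f_1,\dots,f_b$ with $f_1$ the all-ones vector, so $Jf_1=bf_1$ and $Jf_i=0$ for $i\ge2$. If $y$ is an eigenvector of $A(C_5)$ with eigenvalue $\theta$, then $y\otimes f_1$ has eigenvalue $b\theta+j$, and $y\otimes f_i$ has eigenvalue $\mu_i$ for $i\ge2$. So each $\mu_i$ with $i\ge2$ occurs five times. For the other five eigenvalues $k-(b\theta+j)=b(2-\theta)$; the value $\theta=2$ is the one left out, and the matrix-tree theorem for $C_5$ itself gives $\prod_{\theta\ne2}(2-\theta)=5\tau(C_5)=25$.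
\end{proof}

For $j=0$ all $\mu_i$ vanish and $k=2b$, so $\Lambda=\log(25b^4/k^4)=\log\frac{25}{16}$ for every $b$.

\begin{example}\label{ex:ten}
Let $n=10$ and $k=4=2n/5$. The plain blow-up with $b=2$ has $10\tau=25\cdot2^4\cdot4^5=409600$. A $4$-regular bipartite graph on ten vertices has two parts of size five, so it is $K_{5,5}$ minus a perfect matching. Its eigenvalues are $\pm$ those of the $5\times5$ matrix $J-I$, namely $\pm4$ once and $\pm1$ four times, so $10\tau=8\cdot(3\cdot5)^4=405000$. The pentagon wins, $40960$ to $40500$. Both graphs are triangle-free, so no conflict is visible yet.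

Now let $k=5>2n/5$. The bipartite graph $K_{5,5}$, with eigenvalues $\pm5$ and eight zeros, has $\tau=5^8=390625$. The pentagon must be filled with $F=K_2$; this creates triangles, and since $\mu_2=-1$ we get $10\tau=25\cdot2^4\cdot6^5$, that is, $\tau=311040$. The advantage is gone.
\end{example}

The example contains the whole plan. We shall see that once $k$ exceeds $2n/5$ the test near $p=0$ admits only bipartite graphs, while at $k=2n/5$ the test near $p=1$ prefers the pentagon. On ten vertices the step from $k=4$ to $k=5$ is too large for this preference to survive. We need $n$ so large that $k$ can pass $2n/5$ while $k/n$ hardly moves, and we need to know how large the advantage is.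

The second identity in \eqref{eq:moments} explains the advantage. At $k=2n/5$ the squares $x_i^2$ add up to $\frac52$. In the plain blow-up this amount is used up by five eigenvalues and all others vanish. In a bipartite graph the eigenvalues $x=\pm1$ use only $2$; the eigenvalue $-1$ contributes $\log2$ to $\Lambda$, and the remaining $\frac12$ sits in pairs $\pm x$, each contributing $\log(1-x^2)\le-x^2$, at a total cost of at least $\frac14$. So we compare $\frac{25}{16}=1.5625$ with $2e^{-1/4}=1.5576\ldots$, and the margin is small:
\begin{equation}\label{eq:margin}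
\gamma:=\log\tfrac{25}{16}-\bigl(\log2-\tfrac14\bigr)=\tfrac14-\log\tfrac{32}{25}>0.003139 .
\end{equation}
To verify this, put $y=7/57$, so that $\frac{1+y}{1-y}=\frac{32}{25}$ and $\log\frac{32}{25}=2\sum_{r\ge0}\frac{y^{2r+1}}{2r+1}$. The first three terms of the sum are less than $0.1228071$, $0.0006174$ and $0.0000056$, and the rest is at most $y^7/(7(1-y^2))<0.0000001$. Hence $\log\frac{32}{25}<0.246861$.

\subsection*{The upper bound}
For odd $n$ we shall meet graphs that are only close to bipartite, and their eigenvalues do not come in pairs. We therefore prove the bound in a form that uses only the least eigenvalue. The idea is to bound $\log(1-x)$ from above by a polynomial, whose sum over the spectrum is given by \eqref{eq:moments}. The Taylor polynomial of degree two lies below $\log(1-x)$ for $x<0$, but that of degree three works: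
\begin{equation}\label{eq:cubic}
\log(1-x)\le-x-\frac{x^2}2-\frac{x^3}3\qquad(x<1).
\end{equation}
Indeed, the left side minus the right side has derivative $-x^3/(1-x)$, so it is largest at $x=0$, where it vanishes. At $x=-1$ the right side is $\frac56$, which exceeds $\log2$ by far more than $\gamma$; so the least eigenvalue must be treated separately.

\begin{lemma}\label{lem:upper}
Let $G$ be $k$-regular on $n$ vertices, $k\ge1$, with least eigenvalue $\lambda_n=-(1-\beta)k$. Then
\[
\Lambda(G)\le\log2+1-\frac n{2k}+2\beta .
\]
If $G$ is bipartite, then $\beta=0$.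
\end{lemma}

\begin{proof}
We may assume $\tau(G)>0$, so $x_i<1$ for $i\ge2$. Use $\log(1-x_n)\le\log2$, apply \eqref{eq:cubic} for $2\le i\le n-1$, and evaluate the sums by \eqref{eq:moments} with the terms $x_1=1$ and $x_n$ removed:
\[
\Lambda(G)\le\log2+(1+x_n)-\frac12\Bigl(\frac nk-1-x_n^2\Bigr)-\frac13\Bigl(\frac{6t(G)}{k^3}-1-x_n^3\Bigr).
\]
Here $1+x_n=\beta\ge0$, $\frac12(1+x_n^2)\le1$, and $\frac13(1+x_n^3)=\frac13\beta(1-x_n+x_n^2)\le\beta$ because $|x_n|\le1$. The triangle term is nonpositive and may be dropped. If $G$ is bipartite, the vector equal to $1$ on one part and $-1$ on the other is an eigenvector with eigenvalue $-k$.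
\end{proof}

The bound is attained by $K_{k,k}$, whose eigenvalues are $\pm k$ and zeros, so that $\Lambda=\log2$.

\section{Small cuts count triangles}\label{sec:cuts}

For $S\subseteq V(G)$ let $\partial S$ be the set of edges with exactly one end in $S$, and let $e(S)$ be the number of edges inside $S$; we write $\partial v$ for $\partial\{v\}$. In a $k$-regular graph
\[
|\partial S|=k|S|-2e(S),
\]
and the number of edges incident with $S$ is $k|S|-e(S)$. A vertex has a boundary of size $k$, an adjacent pair $2k-2$, a triangle $3k-6$, and any other triple at least $3k-4$. The numbers of vertices and of edges are fixed, so one expects two well-connected $k$-regular graphs to differ first at $N_{3k-6}$, by the difference of their numbers of triangles. The difficulty is that $N_i$ also counts all $i$-sets that contain a smaller cut, and their number depends on how the small cuts overlap. We show that for $i\le3k-6$ only overlaps on at most two vertices matter, and these are the same in all $k$-regular graphs.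

Say that a $k$-regular graph on $n$ vertices has the \emph{cut property} if $|\partial S|>3k-6$ whenever $4\le|S|\le n/2$. Binomial coefficients with negative lower index are $0$.

\begin{lemma}\label{lem:cuts}
Let $k\ge6$, let $G$ be a $k$-regular graph on $n$ vertices, $e=nk/2$, and for $0\le i\le3k-6$ put
\[
u_i=n\binom{e-k}{i-k}-\Bigl[\binom n2-e\Bigr]\binom{e-2k}{i-2k}+e\binom{e-2k+2}{i-2k+2}-2e\binom{e-2k+1}{i-2k+1}.
\]
\begin{enumerate}
\item[(i)] $N_i(G)\ge u_i$ for $i<3k-6$, and $N_{3k-6}(G)\ge u_{3k-6}+t(G)$.
\item[(ii)] If $G$ has the cut property, equality holds throughout \emph{(i)}; in particular $N_i(G)=0$ for $i<k$.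
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\mathcal I$ consist of the sets $\{v\}$ with $v\in V(G)$ and $\{u,v\}$ with $uv\in E(G)$, and let $\mathcal U_i$ be the family of $i$-sets of edges that contain $\partial I$ for some $I\in\mathcal I$. Each $I$ is a proper subset of $V(G)$, so every member of $\mathcal U_i$ disconnects $G$.

\emph{Step 1: $|\mathcal U_i|=u_i$ for $i\le3k-6$.} For $\emptyset\ne\mathcal A\subseteq\mathcal I$ let $m(\mathcal A)=|\bigcup_{I\in\mathcal A}\partial I|$. The number of $i$-sets containing $\partial I$ for all $I\in\mathcal A$ is $\binom{e-m(\mathcal A)}{i-m(\mathcal A)}$, so inclusion--exclusion gives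
\[
|\mathcal U_i|=\sum_{\emptyset\ne\mathcal A\subseteq\mathcal I}(-1)^{|\mathcal A|+1}\binom{e-m(\mathcal A)}{i-m(\mathcal A)} .
\]
Suppose the members of $\mathcal A$ cover at least three vertices. We claim $m(\mathcal A)\ge3k-5>i$, so that the term vanishes. Three vertices are incident with at least $3k-3$ edges and four with at least $4k-6$. If $\mathcal A$ consists of singletons, three of them give $m(\mathcal A)\ge3k-3$. Otherwise $\mathcal A$ contains an adjacent pair $\{u,v\}$ and a member $I$ containing a vertex $w\notin\{u,v\}$.
\begin{itemize}
\item If $I=\{w\}$, then $\partial\{u,v\}\cup\partial w$ contains every edge incident with $\{u,v,w\}$ except $uv$, so $m(\mathcal A)\ge3k-4$.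
\item If $I$ is a pair meeting $\{u,v\}$, say $I=\{v,w\}$, then $\partial\{u,v\}\cup\partial I$ contains every edge incident with $\{u,v,w\}$: the edge $uv$ lies in $\partial I$, and all others at $u$ or $v$ lie in $\partial\{u,v\}$, while those at $w$ other than $vw$ lie in $\partial I$. So $m(\mathcal A)\ge3k-3$.
\item If $I=\{w,x\}$ is disjoint from $\{u,v\}$, the union contains every edge incident with $\{u,v,w,x\}$ except $uv$ and $wx$, so $m(\mathcal A)\ge4k-8\ge3k-5$.
\end{itemize}
The remaining families cover one or two vertices. There are $n$ families $\{\{v\}\}$, with sign $+$ and $m=k$. Each of the $\binom n2-e$ nonadjacent pairs gives only $\{\{u\},\{v\}\}$, with sign $-$ and $m=2k$. Each of the $e$ adjacent pairs gives $\{\{u,v\}\}$, with sign $+$ and $m=2k-2$, and four more families drawn from $\{u\},\{v\},\{u,v\}$: three with two members (sign $-$) and one with three members (sign $+$), each covering all $2k-1$ edges incident with $\{u,v\}$. Summing gives $u_i$.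

\emph{Step 2: each triangle adds a new disconnecting set.} Let $T$ be the vertex set of a triangle. Then $\partial T$ has $3k-6$ edges and disconnects $G$. We check that it contains no $\partial I$ with $I\in\mathcal I$. If $I$ meets $T$, then some edge of the triangle joins $I\cap T$ to $T\setminus I$, because $|I|\le2$; this edge lies in $\partial I$ and not in $\partial T$. If $I$ is disjoint from $T$, a vertex $u\in I$ has at least $k-1>3$ edges in $\partial I$, but at most three edges at $u$ lie in $\partial T$. So $\partial T\notin\mathcal U_{3k-6}$. Next let $T\ne T'$ be triangles with $\partial T=\partial T'$. Since $\partial(T\triangle T')=\partial T\triangle\partial T'=\emptyset$, the nonempty set $T\triangle T'$ is a union of components. It has at most $6$ vertices, while a component has at least $k+1\ge7$. So distinct triangles have distinct boundaries, and (i) follows.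

\emph{Step 3: with the cut property there is nothing else.} Let $F$ disconnect $G$, with $|F|=i\le3k-6$, and let $S$ be the vertex set of a smallest component of $G-F$. Then $|S|\le n/2$ and $\partial S\subseteq F$, so $|S|\le3$ by the cut property. If $|S|\le2$, then $S\in\mathcal I$ because $S$ induces a connected graph, and $F\in\mathcal U_i$. If $|S|=3$, then $3k-2e(S)\le i\le3k-6$ forces $e(S)=3$, $i=3k-6$ and $F=\partial S$. This gives equality in (i). Finally, $u_i=0$ for $i<k$, since all four lower indices are negative.
\end{proof}

The hypothesis $k\ge6$ is used for distinct boundaries: in $K_6$, where $k=5$, complementary triangles have the same boundary.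

\begin{corollary}\label{cor:triangles}
Let $k\ge6$, let $G_0$ be a $k$-regular graph on $n$ vertices with the cut property, and let $G$ be a UMRG among the $(n,nk/2)$-graphs. Then $G$ is $k$-regular and $t(G)\le t(G_0)$.
\end{corollary}

\begin{proof}
The average degree of $G$ is $k$. If $G$ is not $k$-regular, its minimum degree $\delta$ is less than $k$, and $N_\delta(G)>0$, while $N_i(G_0)=0$ for all $i<k$. If $G$ is $k$-regular and $t(G)>t(G_0)$, then Lemma~\ref{lem:cuts} gives $N_i(G)\ge N_i(G_0)$ for $i<3k-6$ and $N_{3k-6}(G)>N_{3k-6}(G_0)$. In both cases the first difference of the two sequences is in favor of $G_0$, contrary to Lemma~\ref{lem:ends}(a).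
\end{proof}

To use the corollary we need one reference graph $G_0$ with the cut property and few triangles. Large degree and near-bipartiteness give the cut property for free: a set of at most $n/2$ vertices cannot absorb most of its own edges.

\begin{lemma}\label{lem:reference}
Let $k\ge10$, $\frac25n<k\le\frac12n$ and $nk$ even. There is a $k$-regular graph $G_0$ on $n$ vertices with the cut property such that $t(G_0)=0$ if $n$ is even and $t(G_0)\le k^2/4$ if $n$ is odd.
\end{lemma}

\begin{proof}
Let $a=\lfloor n/2\rfloor\ge k$. Let $B_0$ be the bipartite graph with vertices $x_i,y_i$ $(i\in\mathbb Z_a)$ in which $x_i$ is joined to $y_i,y_{i+1},\dots,y_{i+k-1}$; it is $k$-regular. If $n$ is even, take $G_0=B_0$. If $n$ is odd, then $k=2h$ is even; delete the edges $x_iy_i$ for $1\le i\le h$ and join a new vertex $w$ to their $2h$ ends. The result $G_0$ is $k$-regular, and each of its triangles consists of $w$, one of these $h$ vertices $x_i$ and one of these $h$ vertices $y_i$, so $t(G_0)\le h^2$.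

In both cases $G_0-w$ is bipartite for some vertex $w$. A bipartite graph on $s$ vertices has at most $s^2/4$ edges. So for $|S|=s\ge4$ we have $e(S)\le\frac{(s-1)^2}4+(s-1)$ if $w\in S$, and $e(S)\le\frac{s^2}4$ if $w\notin S$; the first bound exceeds the second by $\frac s2-\frac34>0$. Hence
\[
|\partial S|\ge g(s):=ks-\tfrac12(s-1)^2-2(s-1).
\]
The function $g$ is concave, and $4\le s\le\frac n2<\frac{5k}4$, so $g(s)\ge\min\{g(4),g(5k/4)\}$. Now $g(4)=4k-\frac{21}2>3k-6$, and $g(5k/4)=\frac{15}{32}k^2-\frac54k+\frac32>3k-6$ because $\frac{15}{32}k>\frac{17}4$ for $k\ge10$.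
\end{proof}

The next fact explains the threshold $2n/5$; the plain blow-up of $C_5$ shows that its inequality cannot be weakened to $\delta\ge2N/5$.

\begin{lemma}[Andr\'asfai]\label{lem:andrasfai}
A triangle-free graph on $N$ vertices with minimum degree $\delta>2N/5$ is bipartite.
\end{lemma}

\begin{proof}
Otherwise let $Z$ be a shortest odd cycle, of length $\ell\ge5$. A chord would split $Z$ into two cycles shorter than $\ell$ with total length $\ell+2$, one of them odd; so each vertex of $Z$ has exactly two neighbors on $Z$. Suppose a vertex $v\notin Z$ has three neighbors on $Z$. They cut $Z$ into three arcs of total length $\ell$, so one arc has odd length $a$. Together with $v$ it forms an odd cycle of length $a+2$, so $a\ge\ell-2$, the other two arcs have length $1$, and each of them forms a triangle with $v$. This is impossible, so every vertex has at most two neighbors on $Z$. Counting pairs (vertex of $Z$, neighbor) in two ways gives $\ell\delta\le2N$, so $\delta\le2N/5$, a contradiction.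
\end{proof}

\begin{proposition}\label{prop:even}
Let $n$ be even, $k\ge10$ and $\frac25n<k\le\frac12n$. If $G$ is a UMRG among the $(n,nk/2)$-graphs, then $G$ is $k$-regular and bipartite, and $\Lambda(G)\le\log2+1-\frac n{2k}$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:reference} and Corollary~\ref{cor:triangles}, $G$ is $k$-regular and triangle-free. By Lemma~\ref{lem:andrasfai} it is bipartite, and Lemma~\ref{lem:upper} applies with $\beta=0$.
\end{proof}

\section{The explicit family}\label{sec:explicit}

It remains to show that $H(F)$ beats the bound of Proposition~\ref{prop:even} when $j$ is small compared with $b$. The eigenvalues $\mu_i$ of $F$ are then small compared with $k$, and we need a lower bound for $\log(1-x)$ near $0$. For $0<\varepsilon<1$ and $|x|\le\varepsilon$,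
\begin{equation}\label{eq:lower}
\log(1-x)\ge-x-\frac{x^2}{2(1-\varepsilon)},
\end{equation}
because $-\log(1-x)-x=\sum_{r\ge2}x^r/r\le\frac{x^2}2\sum_{r\ge0}\varepsilon^r$.

\begin{lemma}\label{lem:pentagon}
Let $b$ be even, $1\le j\le b/240$, $n=5b$, $k=2b+j$, and let $F$ be any $j$-regular graph on $b$ vertices. Then $\Lambda(H(F))>\log2+1-\frac n{2k}$.
\end{lemma}

\begin{proof}
Put $\varepsilon=j/k$, so that $k(1-\varepsilon)=2b$ and $25b^4=\frac{25}{16}k^4(1-\varepsilon)^4$. Since $n-1=4+5(b-1)$, Lemma~\ref{lem:formula} gives
\[
\Lambda(H(F))=\log\tfrac{25}{16}+4\log(1-\varepsilon)+5\sum_{i=2}^b\log(1-\mu_i/k).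
\]
The traces of $A(F)$ and $A(F)^2$ are $0$ and $bj$, so $\sum_{i\ge2}\mu_i=-j$ and $\sum_{i\ge2}\mu_i^2=bj-j^2\le bj$. Also $|\mu_i|/k\le\varepsilon$. By \eqref{eq:lower} and $k^2(1-\varepsilon)=2bk$,
\[
\sum_{i=2}^b\log(1-\mu_i/k)\ge\frac jk-\frac{bj}{4bk}=\frac34\varepsilon,
\qquad
4\log(1-\varepsilon)\ge-4\varepsilon-\frac{2\varepsilon^2}{1-\varepsilon}.
\]
Therefore $\Lambda(H(F))\ge\log\frac{25}{16}-\frac14\varepsilon-\frac{2\varepsilon^2}{1-\varepsilon}$. On the other side $\frac n{2k}=\frac54(1-\varepsilon)$, so $\log2+1-\frac n{2k}=\log2-\frac14+\frac54\varepsilon$. Subtracting,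
\[
\Lambda(H(F))-\Bigl(\log2+1-\frac n{2k}\Bigr)\ge\gamma-\frac32\varepsilon-\frac{2\varepsilon^2}{1-\varepsilon}.
\]
Since $b\ge240j$, we have $\varepsilon\le\frac1{481}$, and the subtracted terms, which increase with $\varepsilon$, add up to at most $\frac{3}{962}+\frac2{481\cdot480}<0.003119+0.000009=0.003128$. This is less than $\gamma$ by \eqref{eq:margin}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:explicit}]
Here $n=5b$ is even, $k\ge481$, and $\frac25n=2b<k\le\frac52b=\frac12n$. A $j$-regular graph $F$ on $b$ vertices exists since $b$ is even and $j<b$. If $G$ were a UMRG, then Proposition~\ref{prop:even} and Lemma~\ref{lem:pentagon} would give $\Lambda(G)<\Lambda(H(F))$ for two $k$-regular graphs on $n$ vertices, so $\tau(G)<\tau(H(F))$, contrary to Lemma~\ref{lem:ends}(b).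
\end{proof}

\begin{remark}
Each hypothesis has one role. The condition $j\ge1$ is what Lemma~\ref{lem:andrasfai} needs; for $j=0$ the competitor is itself triangle-free and the argument yields no conflict. The parity of $b$ provides the bipartite reference graph and the graph $F$. The condition $j\le b/240$ keeps the loss, about $\frac32\varepsilon$, below the margin $\gamma$; five sixths of this loss comes from the bipartite bound improving as $k$ grows, and only one sixth from the pentagon getting worse.
\end{remark}

\section{A competitor for every order}\label{sec:unequal}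

When $n$ is not a multiple of $5$ the parts have unequal sizes, and parity may prevent a regular filling, so the spectrum can no longer be computed exactly. Instead we view the competitor as a small perturbation of a plain blow-up. This loses a constant factor in the error term, which is why $c$ is smaller than the range of Theorem~\ref{thm:explicit} would suggest. We use \emph{Weyl's inequality}: if $M$ and $M'$ are real symmetric matrices of the same size, with eigenvalues listed in decreasing order, then $|\lambda_i(M)-\lambda_i(M')|\le\|M-M'\|$ for all $i$.

First, a tool to repair parity.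

\begin{lemma}\label{lem:almost}
Let $N$ and $d$ be odd with $1\le d\le N-2$. For each sign there is a graph on $N$ vertices in which one vertex has degree $d\pm1$ and all others have degree $d$.
\end{lemma}

\begin{proof}
On $\mathbb Z_N$ join $x$ to $x\pm2,\dots,x\pm\frac{d+1}2$. Since $\frac{d+1}2\le\frac{N-1}2$, this graph is $(d-1)$-regular, and it uses no edge between consecutive residues. Adding the edges $\{1,2\},\{3,4\},\dots,\{N-2,N-1\}$ leaves $0$ with degree $d-1$ and gives all others degree $d$. Adding instead $\{N-1,0\}$, $\{0,1\}$ and $\{2,3\},\dots,\{N-3,N-2\}$ gives $0$ degree $d+1$ and all others degree $d$.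
\end{proof}

\begin{proposition}\label{prop:competitor}
Let $c=1/40000$, $n\ge2000$, $nk$ even and $\frac25n<k\le(\frac25+c)n$. There is a $k$-regular graph $H$ on $n$ vertices with
\[
\Lambda(H)-\Bigl(\log2+1-\frac n{2k}\Bigr)>0.0009-\frac{510}n .
\]
\end{proposition}

\begin{proof}
Write $n=5b+r$ with $0\le r\le4$, and put $\zeta=(k-2b+4)/k$. We have $k-2b\le cn+\frac25r\le cn+2$, and $k>\frac25n$, so
\begin{equation}\label{eq:zeta}
\zeta\le\frac52c+\frac{15}n\le\frac1{100},\qquad k-2b\le b-2,
\end{equation}
the last inequalities because $n\ge2000$ and $b\ge(n-4)/5$.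

\emph{Construction.} Let $B$ be the blow-up of $C_5$ with independent parts $A_1,\dots,A_5$ of sizes $a_1,\dots,a_5$, of which $r$ equal $b+1$ and the others equal $b$; if $r=2$, place the two large parts at adjacent vertices of $C_5$. All vertices of $A_p$ have degree $a_{p-1}+a_{p+1}\ge2b$. This degree is at most $2b+1$ if $r\le2$, since for $r=2$ no vertex of $C_5$ is adjacent to both of two adjacent vertices; and it is at most $2b+2$ always. As $k>2b+\frac25r$ is an integer, $k\ge2b+1$ for all $r$ and $k\ge2b+2$ for $r\ge3$. So the deficiency $j_p=k-a_{p-1}-a_{p+1}$ satisfies $0\le j_p\le k-2b\le a_p-2$.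

Call $A_p$ \emph{bad} if $a_pj_p$ is odd. Since $\sum_pa_pj_p=nk-2|E(B)|$ is even, the number of bad parts is even. Put a $j_p$-regular graph inside each part that is not bad, and split the bad parts into pairs. For a pair $A_p,A_q$ choose $u\in A_p$ and $v\in A_q$. If $uv\notin E(B)$, add the edge $uv$ and fill the two parts, by Lemma~\ref{lem:almost}, with graphs having degrees $j_p$ and $j_q$, except that $u$ and $v$ have degree one less. If $uv\in E(B)$, delete it and let $u$ and $v$ have degree one more. The resulting graph $H$ is $k$-regular.

\emph{Location of the eigenvalues.} A row of $A(H)-A(B)$ records the edges inside a part and at most one added or deleted edge, so its absolute sum is at most $(j_p+1)+1$, and $\|A(H)-A(B)\|\le k-2b+2$. Let $u_p$ be the indicator vector of $A_p$ divided by $\sqrt{a_p}$. The matrix $A(B)$ vanishes on the vectors orthogonal to $u_1,\dots,u_5$, and $A(B)u_q=\sum_{p\sim q}\sqrt{a_pa_q}\,u_p$, the sum over the two neighbors $p$ of $q$ in $C_5$. Let $A_0$ be the symmetric matrix that vanishes on the same vectors and has $A_0u_q=b\sum_{p\sim q}u_p$. Since $b\le\sqrt{a_pa_q}\le b+1$, in the basis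 $u_1,\dots,u_5$ the difference has two entries from $[0,1]$ in each row, so $\|A(B)-A_0\|\le2$ and $\|A(H)-A_0\|\le\zeta k$.

The eigenvalues of $C_5$ are $2,2\rho,2\rho,2\sigma,2\sigma$, where $\rho=\cos72^\circ=\frac{\sqrt5-1}4$ and $\sigma=\cos144^\circ=-\frac{\sqrt5+1}4$. Thus
\[
\rho+\sigma=-\tfrac12,\qquad\rho\sigma=-\tfrac14,\qquad\rho^2+\sigma^2=\tfrac34,\qquad(1-\rho)(1-\sigma)=\tfrac54 .
\]
In decreasing order, the eigenvalues of $A_0$ are $2b$, $2b\rho$, $2b\rho$, then $n-5$ zeros, then $2b\sigma$, $2b\sigma$. Let $x_i$ be the normalized eigenvalues of $H$. By Weyl's inequality $|x_i|\le\zeta$ for $4\le i\le n-2$. The four \emph{special} values $x_2,x_3,x_{n-1},x_n$ are within $\zeta$ of $\frac{2b}k\rho$, $\frac{2b}k\rho$, $\frac{2b}k\sigma$, $\frac{2b}k\sigma$; since $|\frac{2b}k-1|\le\zeta$, they are within $2\zeta$ of $\rho,\rho,\sigma,\sigma$.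

\emph{The special terms.} The derivative of $\log(1-x)$ has absolute value $\frac1{1-x}$. This is less than $\frac32$ for $x\le\rho+2\zeta<0.33$, and less than $1$ for $x\le\sigma+2\zeta<0$. So the four special terms of $\Lambda(H)$ add up to at least $2\log\frac54-2\cdot3\zeta-2\cdot2\zeta=\log\frac{25}{16}-10\zeta$.

\emph{The small terms.} There are $n-5$ of them, so bounding each by about $\zeta$ is useless; we sum them with \eqref{eq:moments}. Let $\Sigma_1$ and $\Sigma_2$ be the sums of $x_i$ and of $x_i^2$ over $4\le i\le n-2$. By \eqref{eq:lower} with $\varepsilon=\zeta\le\frac12$, these terms add up to at least $-\Sigma_1-\Sigma_2$. The special values sum to within $8\zeta$ of $2(\rho+\sigma)=-1$, and $x_1=1$, so $|\Sigma_1|\le8\zeta$. If $|x-x_0|\le2\zeta$ and $|x_0|\le1$, then $x^2\ge x_0^2+2x_0(x-x_0)\ge x_0^2-4\zeta$; so the squares of the special values sum to at least $\frac32-16\zeta$, and $\Sigma_2\le\frac nk-1-\frac32+16\zeta<16\zeta$ because $\frac nk<\frac52$. Altogether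
\[
\Lambda(H)\ge\log\tfrac{25}{16}-34\zeta\ge\log\tfrac{25}{16}-85c-\tfrac{510}n
\]
by \eqref{eq:zeta}.

\emph{The gap.} From $k\le(\frac25+c)n$ we get $\frac n{2k}\ge\frac54\cdot\frac1{1+5c/2}\ge\frac54-\frac{25}8c$, so $\log2+1-\frac n{2k}\le\log2-\frac14+\frac{25}8c$. The difference in the statement is therefore at least $\gamma-(85+\frac{25}8)c-\frac{510}n$, and $\gamma-88.2\,c>0.003139-0.002205>0.0009$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}(a)]
Let $n$ be even and so large that $510/n<0.0009$. Then $10\le k\le n/2$, and for a UMRG $G$ Propositions~\ref{prop:even} and~\ref{prop:competitor} would give $\Lambda(G)<\Lambda(H)$, contrary to Lemma~\ref{lem:ends}(b).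
\end{proof}

\section{Odd order: graphs with few triangles}\label{sec:odd}

A regular bipartite graph of positive degree has two parts of equal size. So for odd $n$ and $k>2n/5$, Lemma~\ref{lem:andrasfai} shows that every $k$-regular graph has triangles, and a UMRG cannot be bipartite. What we do know is that it has at most $k^2/4\le n^2$ triangles, few compared with the number of triples of vertices. By Lemma~\ref{lem:upper} it suffices to show that the least eigenvalue is close to $-k$, and for this it suffices to find a partition of the vertices with $o(n^2)$ edges inside the two classes.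

We want to destroy all triangles cheaply and apply Lemma~\ref{lem:andrasfai}. Deleting one edge per triangle could cost $n^2$ edges. But high degree forces triangles to cluster: the three neighborhoods of a triangle have total size $3k>n$, so two of them overlap heavily, and one edge of the triangle lies in many triangles. Such edges are few. Deleting them may ruin the degree of some vertices, and we remove those vertices.

\begin{lemma}\label{lem:nearbip}
Let $\eta>0$, $n>225$ and $n^{1/4}>7/\eta$. Let $G$ be $k$-regular on $n$ vertices with $k\ge(\frac25+\eta)n$ and $t(G)\le n^2$. Then the least eigenvalue of $G$ is $-(1-\beta)k$ with $\beta\le90\,n^{-1/4}$.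
\end{lemma}

\begin{proof}
Call an edge \emph{heavy} if it lies in more than $\sqrt n$ triangles. Each triangle has three edges, so there are at most $3t(G)/\sqrt n\le3n^{3/2}$ heavy edges. Let $W$ be the set of vertices incident with more than $n^{3/4}$ heavy edges; each heavy edge has two ends, so $|W|\le6n^{3/2}/n^{3/4}=6n^{3/4}$. Let $G'$ be obtained from $G-W$ by deleting the heavy edges. A vertex of $G'$ has lost at most $|W|+n^{3/4}$ edges, so $G'$ has minimum degree at least $k-7n^{3/4}>\frac25n$, since $\eta n>7n^{3/4}$.

Suppose $G'$ has a triangle $xyz$. Its edges are not heavy, so any two of $x,y,z$ have at most $\sqrt n$ common neighbors in $G$. The union of their three neighborhoods in $G$ then has at least $3k-3\sqrt n>\frac65n-3\sqrt n>n$ elements, as $\sqrt n>15$. This is absurd, so $G'$ is triangle-free, and it is bipartite by Lemma~\ref{lem:andrasfai}, with parts $X$ and $Y$.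

Let $z$ be the vector equal to $1$ on $X$ and $-1$ on $Y\cup W$, and let $m$ be the number of edges of $G$ inside $X$ or inside $Y\cup W$. Such an edge either meets $W$ or is missing from $G'$ because it is heavy, so $m\le|W|n+3n^{3/2}\le9n^{7/4}$. These edges contribute $+2$ each to $z^TA(G)z$ and the other $\frac{nk}2-m$ edges contribute $-2$ each, so $z^TA(G)z=4m-nk$. The least eigenvalue is at most the Rayleigh quotient $z^TA(G)z/z^Tz=-k+4m/n$. Hence $\beta\le\frac{4m}{nk}\le\frac{36\,n^{7/4}}{\frac25n^2}=90\,n^{-1/4}$.
\end{proof}

The parameter $\eta$ of Theorem~\ref{thm:general}(b) enters only here: it pays for the $7n^{3/4}$ edges that a vertex may lose in the cleaning.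

\begin{proof}[Proof of Theorem~\ref{thm:general}(b)]
Choose $n_1(\eta)$ so that every $n\ge n_1(\eta)$ satisfies $n\ge2000$, $n^{1/4}>7/\eta$ and $180\,n^{-1/4}<0.0009-510/n$. Let $n\ge n_1(\eta)$ be odd and let $k$ be as in the statement, so $k\ge10$ and $\frac25n<k\le\frac12n$. Suppose $G$ is a UMRG. By Lemma~\ref{lem:reference} and Corollary~\ref{cor:triangles}, $G$ is $k$-regular with $t(G)\le k^2/4\le n^2$. By Lemmas~\ref{lem:nearbip} and~\ref{lem:upper} and Proposition~\ref{prop:competitor},
\[
\Lambda(G)\le\log2+1-\frac n{2k}+180\,n^{-1/4}<\Lambda(H),
\]
contrary to Lemma~\ref{lem:ends}(b).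
\end{proof}

\begin{proof}[Proof of the last statement of Theorem~\ref{thm:general}]
For large even $n$, part (a) covers all integers in an interval of length $cn$, at least $cn-1=n/40000-1$ values of $k$. For large odd $n$, part (b) with $\eta=c/2$ covers all even integers in an interval of length $cn/2$, at least $cn/4-1=n/160000-1$ values. Both numbers exceed $n/200000$ when $n>800000$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{RC}
Nicole Rosenstock and Eduardo A. Canale,
\emph{Counterexample to a Boesch's Conjecture},
arXiv:2212.03912 (2022).

\end{thebibliography}
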